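# Fragmentation norms on surfaces and curves that do not contract

## 1. Open sets of full area: are boundedly many pieces enough?

Take a closed surface $\Sigma$ with an area form, remove a simple closed curve $C$, and let $U=\Sigma\setminus C$. We want to write a given Hamiltonian diffeomorphism $\phi$ as a product of pieces, each supported in an open set that some Hamiltonian diffeomorphism pushes into $U$. How many pieces are needed? The set $U$ is open, dense and of full area. So the first guess is: a bounded number of pieces, whatever $\phi$ is. Let us fix the terms and test the guess.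

**Definition (Hamiltonian diffeomorphisms).** Let $(M,\omega)$ be a closed symplectic manifold. $\mathrm{Ham}(M)$ is the group of time-one maps of (time-dependent) Hamiltonian flows. For an open $W\subset M$, $\mathrm{Ham}(W)$ is the subgroup generated by Hamiltonians compactly supported in $W$. Concatenating flows, we see that each element of $\mathrm{Ham}(W)$ is the time-one map of one Hamiltonian isotopy supported in a compact subset of $W$.

**Definition (fragmentation norm).** Let $\mathcal U=\{U_\lambda\}$ be an open covering of $M$. By Banyaga's fragmentation lemma every $\phi\in\mathrm{Ham}(M)$ is a product $\theta_1\cdots\theta_n$ with $\theta_i\in\mathrm{Ham}(U_{\lambda_i})$. For $\phi\ne\mathrm{id}$ let $\|\phi\|_{\mathcal U}$ be the least such $n$, and put $\|\mathrm{id}\|_{\mathcal U}=0$. For a nonempty open $U$ let $\mathcal U_U$ be the covering by all open $V$ with $\psi(V)\subset U$ for some $\psi\in\mathrm{Ham}(M)$, and write $\|\phi\|_U=\|\phi\|_{\mathcal U_U}$.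

Clearly $\|\phi\phi'\|_U\le\|\phi\|_U+\|\phi'\|_U$ and $\|\phi^{-1}\|_U=\|\phi\|_U$.

**Definition (displaceable, bi-Lipschitz).** $U$ is displaceable from $C$ if $\psi(U)\cap C=\emptyset$ for some $\psi\in\mathrm{Ham}(M)$. A homomorphism $I:(\mathbb Z,|\cdot|)\to(\mathrm{Ham}(M),\|\cdot\|_U)$ is bi-Lipschitz if for some $K\ge1$ and all $m,n$ we have $K^{-1}|m-n|\le\|I(m)I(n)^{-1}\|_U\le K|m-n|$.

From now on $\Sigma=\Sigma_g$ is a closed surface of genus $g\ge1$ with a symplectic form $\omega$.

*Test: $U=\Sigma$.* Every $\phi$ is one piece, so $\|\phi\|_U\le1$.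

*Test: $U=\Sigma\setminus\{q\}$.* The guess holds here too, with bound $2$. The tool is a way to cut any $\phi$ in two.

**Lemma 1.** For every $\phi\in\mathrm{Ham}(\Sigma)$ there are smooth closed discs $E_1,E_2\subset\Sigma$ and $\theta\in\mathrm{Ham}(\Sigma\setminus E_2)$, $\theta'\in\mathrm{Ham}(\Sigma\setminus E_1)$ with $\phi=\theta\theta'$.

*Proof.* The plan is to imitate $\phi$ near the trajectory of one point, and to note that what remains does nothing near that point. Let $\phi$ be the time-one map of the flow $\phi_t$ of $H_t$. Fix $p$ and put $p_t=\phi_t(p)$. The compact set $\Lambda=\{p_t\}_{t\in[0,1]}$ is a smooth image of an interval, so it has measure zero. Hence there are a smooth closed disc $E_2$ and a small $r>0$ such that the $3r$-neighborhood of $\Lambda$ misses $E_2$. Let $\chi_t$ be a smooth family of cutoff functions (functions of the squared distance to $p_t$) with $\chi_t=1$ on $B_r(p_t)$ and support in $B_{2r}(p_t)$. Let $\theta_t$ be the flow of $\chi_tH_t$. Then $\theta=\theta_1\in\mathrm{Ham}(\Sigma\setminus E_2)$.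

Let $D_p$ be a closed disc around $p$ so small that $\phi_t(D_p)\subset B_r(p_t)$ for all $t$. On $B_r(p_t)$ the two Hamiltonians agree, so $\theta_t=\phi_t$ on $D_p$. The Hamiltonian isotopy $\theta_t^{-1}\phi_t$ is therefore the identity on $D_p$ for all $t$. Its Hamiltonian is, for each $t$, constant on the connected set $\mathrm{int}\,D_p$; subtracting this constant, we may assume that it vanishes there. So $\theta'=\theta^{-1}\phi\in\mathrm{Ham}(\Sigma\setminus E_1)$ for any smooth closed disc $E_1\subset\mathrm{int}\,D_p$. $\square$

For $U=\Sigma\setminus\{q\}$ and a closed disc $E$, pick $e\in E$ and $\psi\in\mathrm{Ham}(\Sigma)$ with $\psi(e)=q$ ($\mathrm{Ham}$ is transitive on points: bump Hamiltonians in Darboux charts show that its orbits are open, and $\Sigma$ is connected). Then $\psi(\Sigma\setminus E)\subset U$, so $\Sigma\setminus E\in\mathcal U_U$, and Lemma 1 gives $\|\phi\|_U\le2$ for all $\phi$.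

The test extends to all sets whose complement fits into small discs.

**Theorem B.** Let $U\subset\Sigma_g$ be open such that for every $\varepsilon>0$ the set $\Sigma\setminus U$ lies in the interior of a smoothly embedded closed disc of area $<\varepsilon$ (e.g. $\Sigma\setminus U$ is a point or an embedded smooth arc). Then $\|\phi\|_U\le2$ for all $\phi\in\mathrm{Ham}(\Sigma_g)$, so no bi-Lipschitz $I$ exists.

We prove it in Section 9. The case where $\Sigma\setminus U$ lies in a disc but not in discs of arbitrarily small area is not settled here.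

*Test: $U=\Sigma\setminus C$ with $C$ noncontractible.* This $U$ is displaceable from $C$ (take $\psi=\mathrm{id}$), and it has full area just like the complement of an arc. One family of maps supports the guess. Let $N\cong\mathbb R/\mathbb Z\times(-\epsilon,\epsilon)$, with area form $d\vartheta\wedge d\varrho$, be a small annulus parallel to $C$ and disjoint from it. Let $h$ be a compactly supported function on $(-\epsilon,\epsilon)$ with $\int h=0$ and $\max h=1$. The shear $P(\vartheta,\varrho)=(\vartheta+h(\varrho),\varrho)$ is the time-one map of a Hamiltonian $\pm\int^\varrho h$, compactly supported in $N$. So $\|P^n\|_U=1$ for all $n\neq0$.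

Yet for this $U$ the guess is wrong. The question, posed in Morimichi Kawasaki and Ryuma Orita, "Disjoint superheavy subsets and fragmentation norms", arXiv:1901.01647 (2019), reads: *let $C\subset\Sigma_g$, $g\geq 1$, be a noncontractible simple closed curve and $U$ a nonempty open set displaceable from $C$; is there a bi-Lipschitz injective homomorphism $I:(\mathbb Z,|\cdot|)\to(\mathrm{Ham}(\Sigma_g),\|\cdot\|_U)$?* The answer is yes, always. To state the precise result, let $\mathrm{Diff}_0(\Sigma)$ be the identity component of the diffeomorphism group. Curves are smooth until Section 8.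

**Definition (the covering $\mathcal W_C$).** $\mathcal W_C$ is the set of open $W\subset\Sigma$ such that for every compact $K\subset W$ there is $f\in\mathrm{Diff}_0(\Sigma)$ with $K\cap f(C)=\emptyset$.

For example, $\Sigma\setminus C\in\mathcal W_C$, and every sufficiently small disc is in $\mathcal W_C$, since $C$ can be pushed off it. So $\mathcal W_C$ covers $\Sigma$. A subset of a member is a member. If $W\in\mathcal W_C$ and $k\in\mathrm{Diff}_0$, then $k(W)\in\mathcal W_C$: for $K\subset k(W)$ choose $f$ with $k^{-1}(K)\cap f(C)=\emptyset$; then $K\cap kf(C)=\emptyset$. Also $\mathcal W_C$ depends only on the isotopy class of $C$. Two consequences: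

- If $U$ is displaceable from $C$ by $\psi$, then $U\cap\psi^{-1}(C)=\emptyset$, so $U\in\mathcal W_C$.
- If $U\in\mathcal W_C$, then $\mathcal U_U\subset\mathcal W_C$, since $\psi(V)\subset U$ means $V\subset\psi^{-1}(U)\in\mathcal W_C$.

**Theorem A.** There are $\phi\in\mathrm{Ham}(\Sigma_g,\omega)$ and $c_0>0$, which can be chosen depending only on $\omega$ and the isotopy class of $C$, such that for every nonempty $U\in\mathcal W_C$ and every $n\in\mathbb Z$,
$$c_0|n|\le\|\phi^n\|_{\mathcal W_C}\le\|\phi^n\|_U\le|n|\,\|\phi\|_U.\tag{1}$$
Hence $I(n)=\phi^n$ is a bi-Lipschitz injective homomorphism $(\mathbb Z,|\cdot|)\to(\mathrm{Ham}(\Sigma_g),\|\cdot\|_U)$. In particular this holds for every nonempty open $U$ displaceable from $C$.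

## 2. From trajectory lengths to homogeneous quasimorphisms

Only the left inequality in (1) is hard. A sensible first attempt, say for $g\ge2$, is to measure lengths. Lift an isotopy from $\mathrm{id}$ to $f$ to the universal cover, let $\tilde f$ be the lift at time one, and put $d(f)=\max_x\mathrm{dist}(x,\tilde f(x))$. Then $d(fh)\le d(f)+d(h)$. If every single piece had $d(\theta)\le d_0$, then $\|\phi^n\|\ge d(\phi^n)/d_0$, and any $\phi$ with linearly growing $d(\phi^n)$ would do.

The attempt stops at the words "if every single piece". The shear $P^n$ above is one piece, but it moves a lift of a point with $h(\varrho)=1$ by the $n$-th power of a deck transformation of infinite order, so $d(P^n)\to\infty$. There are two separate troubles. A trajectory in $\Sigma\setminus C$ may wind as often as it likes inside $\pi_1(\Sigma\setminus C)$. And the pieces avoid not $C$ itself but $f(C)$, with $f$ arbitrary and uncontrolled. Both are cured by functions that can vanish on a large subgroup and that do not see conjugation.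

**Definition (quasimorphism).** A function $\mu$ on a group is a quasimorphism with defect $\le D$ if $|\mu(fh)-\mu(f)-\mu(h)|\le D$ for all $f,h$. It is homogeneous if $\mu(f^n)=n\mu(f)$ for all $n\in\mathbb Z$.

For example, $x\mapsto\lfloor x\rfloor$ on $\mathbb R$ has defect $1$. It is not homogeneous, and $\lim_n\lfloor nx\rfloor/n=x$ is. In general the homogenization $\lim_n\mu(f^n)/n$ of a quasimorphism exists and is a homogeneous quasimorphism (Calegari, *scl*, §2.2). Induction gives
$$\Big|\mu(g_1\cdots g_k)-\sum_i\mu(g_i)\Big|\le(k-1)D.\tag{2}$$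
A homogeneous quasimorphism is conjugation invariant: by (2), $|\mu(hgh^{-1})-\mu(g)|=\frac1n|\mu(hg^nh^{-1})-\mu(g^n)|\le\frac1n\big(2D+|\mu(h)|+|\mu(h^{-1})|\big)\to0$. On an abelian group it is a homomorphism: $|\mu(x+y)-\mu(x)-\mu(y)|=\frac1n|\mu(nx+ny)-\mu(nx)-\mu(ny)|\le D/n\to0$.

**Proposition 2.** There are a homogeneous quasimorphism $\mu:\mathrm{Ham}(\Sigma,\omega)\to\mathbb R$ and $\phi\in\mathrm{Ham}(\Sigma,\omega)$ such that

1. $\mu(\phi)\ne0$;
2. $\mu(\theta)=0$ whenever $\theta$ is the time-one map of a Hamiltonian isotopy fixing pointwise, for all times, a curve $f(C)$ with $f\in\mathrm{Diff}_0(\Sigma)$.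

*Proposition 2 implies Theorem A.* The right inequality in (1) is subadditivity and invariance under inversion, and $\|\phi\|_U<\infty$ by Banyaga's lemma. The middle one holds because $\mathcal U_U\subset\mathcal W_C$. For the left one let $n\ne0$ and $\phi^n=\theta_1\cdots\theta_m$ with $\theta_i\in\mathrm{Ham}(W_i)$, $W_i\in\mathcal W_C$. Since $\mu(\phi^n)=n\mu(\phi)\ne0$, we have $\phi^n\ne\mathrm{id}$ and $m\ge1$. Each $\theta_i$ is the end of a Hamiltonian isotopy supported in a compact $K_i\subset W_i$, and $K_i\cap f_i(C)=\emptyset$ for some $f_i\in\mathrm{Diff}_0$. This isotopy fixes $f_i(C)$ pointwise, so $\mu(\theta_i)=0$. With $D_\mu$ the defect of $\mu$, (2) gives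
$$|n|\,|\mu(\phi)|=|\mu(\phi^n)|\le(m-1)D_\mu.$$
So $D_\mu>0$ and $m\ge c_0|n|$ with $c_0=|\mu(\phi)|/D_\mu$. Finally $\|I(m)I(n)^{-1}\|_U=\|\phi^{m-n}\|_U$, so (1) is the bi-Lipschitz estimate with $K=\max(1,c_0^{-1},\|\phi\|_U)$, and it is positive for $m\ne n$, so $I$ is injective. The choices of $\mu,\phi$ depend only on $\omega$ and the isotopy class of $C$, since condition 2 involves only the set of curves $f(C)$. $\square$

It remains to prove Proposition 2.

## 3. One trajectory on a surface of genus at least two, pairs of trajectories on the torus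

Here is the natural way to produce $\mu$. Follow a point $x$ along an isotopy from $\mathrm{id}$ to $f$, close up the trajectory in a fixed bounded way, and get $\alpha(f;x)\in\pi_1(\Sigma)$. Choose a homogeneous quasimorphism $\nu$ on $\pi_1(\Sigma)$, integrate $\nu(\alpha(f;x))$ over $x$, and homogenize. For property 2 we want $\nu=0$ on the fundamental groups of the components of $\Sigma$ cut along $C$. For $g\ge2$ this works.

On the torus it fails completely, whatever area form $\Omega=r\,dx_1\wedge dx_2$ we use. Here $\pi_1(T^2)=\mathbb Z^2$ is abelian, so $\nu$ is a homomorphism $\lambda$, and it extends linearly to $\mathbb R^2$. Let $f_t$ be a Hamiltonian isotopy generated by $X_t$, with lift $\tilde f_t$ to $\mathbb R^2$, and let $q:T^2\to[0,1)^2$ be the obvious section. Then $\alpha(f;x)=\tilde f_1(q(x))-q(f_1(x))\in\mathbb Z^2$, and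
$$\int\lambda(\alpha(f;x))\,\Omega=\lambda\Big(\int\big(\tilde f_1(q(x))-q(x)\big)\Omega\Big)+\lambda\Big(\int\big(q(x)-q(f_1(x))\big)\Omega\Big).$$
The second term is $0$, since $f_1$ preserves $\Omega$. The first is $\lambda\big(\int_0^1\int X_t(f_t(x))\,\Omega\,dt\big)=\lambda\big(\int_0^1\int X_t\,\Omega\,dt\big)$. Since $rX_t=\pm(\partial_2H_t,-\partial_1H_t)$ has integral zero over the torus, this is $0$ too. One trajectory sees nothing.

The way out is to follow two points $x\neq x'$ and record their difference $x'-x$, which moves in the punctured torus $T^2\setminus\{0\}$. Its fundamental group is free on two generators. Now suppose both points are confined to $T^2\setminus C_0$, where $C_0=\{x_2=0\}$. Then both heights stay in $(0,1)$, so the difference has height in $(-1,1)$: it can circle horizontally above the puncture or below it, but it cannot run around vertically. With $A,B$ the horizontal and vertical generators based at $(\frac12,\frac12)$, the loops available are generated by $A$ and $B^{-1}AB$. So on the torus we need a quasimorphism on a free group that vanishes on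 $\langle A,B^{-1}AB\rangle$.

There is one more constraint. Both orders $(x,x')$ and $(x',x)$ enter the integral. Exchanging them replaces the difference by its negative, which inverts $A$ and $B$. The two contributions must not cancel.

## 4. Counting the word $babaab$ in the free group

Let $F=\langle a,b\rangle$ be free, let $\iota$ be the automorphism $a\mapsto a^{-1}$, $b\mapsto b^{-1}$, and put
$$u=b\,a\,b\,a\,a\,b,\qquad w=b\,a\,b\,a^2\,b\;a^{-1}b^{-3}a^{-2}.$$
In $w$ the exponent sum of $a$ is $1+2-1-2=0$ and that of $b$ is $3-3=0$; this will be needed for a flux computation.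

For a reduced word $g$ let $\#_v(g)$ be the number of occurrences (possibly overlapping) of $v$ as a subword, and put $h_u(g)=\#_u(g)-\#_{u^{-1}}(g)$. This is Brooks' quasimorphism. For instance $h_u(a^n)=0$ and $h_u(u)=1$. To see that it is a quasimorphism, write reduced words $g=g'z$, $h=z^{-1}h'$ with $gh=g'h'$ reduced. Cutting a word at one place destroys only occurrences across the cut. There are at most $|u|-1=5$ positions for these, so $h_u$ changes by at most $5$. There are three cuts (in $g$, in $h$, in $gh$), and $h_u(z^{-1})=-h_u(z)$. So $|h_u(gh)-h_u(g)-h_u(h)|\le15$. Let $\nu$ be the homogenization of $h_u$, and let $D$ bound its defect.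

**Lemma 3.** (i) $\nu=0$ on $\langle a,bab^{-1}\rangle$ and on $\langle b\rangle$, hence on all conjugates of these subgroups. (ii) $\nu(w)=1$ and $\nu(\iota(w))=0$.

*Proof.* (i) The reduced form of an element of $\langle a,bab^{-1}\rangle$ is $a^{k_0}ba^{l_1}b^{-1}a^{k_1}ba^{l_2}b^{-1}\cdots$ with all $l_i\ne0$ and all interior $k_i\ne0$. So its successive $b$-letters alternate in sign. But $u$ and $u^{-1}$ each contain two successive $b$-letters of equal sign. Hence $h_u=0$ on this subgroup, and so $\nu=0$ there. On $\langle b\rangle$ we have $h_u=0$ because $u$ contains $a$. Conjugation invariance does the rest.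

(ii) For $n>0$ the word $w^n$ is reduced as written. Its maximal positive runs are $n$ copies of $babaab=u$, and its maximal negative runs are $n$ copies of $a^{-1}b^{-1}b^{-1}b^{-1}a^{-1}a^{-1}$. All runs have length $6$. So a word of length $6$ with letters of one sign occurs in $w^n$ only if it equals the run of that sign. The words
$$u^{-1}=b^{-1}a^{-1}a^{-1}b^{-1}a^{-1}b^{-1},\quad\iota(u)=b^{-1}a^{-1}b^{-1}a^{-1}a^{-1}b^{-1},\quad\iota(u^{-1})=baabab$$
do not: the first two begin with $b^{-1}$, and $baabab\ne babaab$. Hence $h_u(w^n)=n$, so $\nu(w)=1$. And $h_u(\iota(w)^n)=\#_{\iota(u)}(w^n)-\#_{\iota(u^{-1})}(w^n)=0$, so $\nu(\iota(w))=0$. $\square$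

*Why not a simpler word?* The palindrome $bab$ would also satisfy (i), by the same argument. But for a palindrome $v$ we have $\iota(v)=v^{-1}$, hence $h_v\circ\iota=-h_v$, and the contributions of the two orders of a pair would cancel. The word $u$ is not a palindrome.

## 5. The cocycle of an isotopy

Isotopies are smooth and start at $\mathrm{id}$. Before concatenating isotopies we replace $f_t$ by $f_{\chi(t)}$, where $\chi:[0,1]\to[0,1]$ is smooth, nondecreasing, $0$ near $0$ and $1$ near $1$. Then concatenations are smooth, and homotopy classes of paths and swept areas do not change.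

**Step 1. The spaces for $g\ge2$.** We need a surjection of $\pi_1(\Sigma)$ to $F$ that sends loops missing $C$ to conjugates of powers of one generator. Choose disjoint co-oriented simple closed curves $R_a,R_b$ with $\Sigma\setminus(R_a\cup R_b)$ connected, as follows.

- If $C$ is nonseparating, let $R_b=C$ and let $R_a$ be a nonseparating curve in the interior of $\Sigma$ cut along $C$, a surface of genus $g-1\ge1$.
- If $C$ is separating, both sides have genus $\ge1$, since otherwise one side would be a disc. Let $R_a,R_b$ be nonseparating curves in the interiors of the two sides.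

Let $Y=X=\Sigma$, let $\mathcal B$ be a point, and $\pi=\pi_1(\Sigma,p)$ with $p\notin R_a\cup R_b$. Let $\rho:\pi\to F$ record in order the signed crossings of a loop with $R_a$ (letters $a^{\pm1}$) and $R_b$ (letters $b^{\pm1}$). It is induced by the map $\Sigma\to S^1\vee S^1$ that sends tubular neighborhoods of $R_a,R_b$ across the two circles and everything else to the wedge point, so it is well defined. Put $\nu_\pi=\nu\circ\rho$. For an isotopy $f_t$ put $e_t=f_t$, and for $f\in\mathrm{Diff}_0$ put $T_f=f$.

**Step 2. The spaces for $g=1$.** Every noncontractible simple closed curve on the torus is nonseparating (a separating one would bound a disc). So there is a diffeomorphism from $\Sigma$ to $T^2=\mathbb R^2/\mathbb Z^2$ taking $C$ to $C_0=\{x_2=0\}$, and it preserves orientation after composing with $(x_1,x_2)\mapsto(-x_1,x_2)$ if necessary. So assume $\Sigma=T^2$, $C=C_0$; the form $\omega$ becomes some positive area form.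

Let $S=T^2\setminus\{0\}$. Let $Y$ be the oriented real blow-up of $T^2$ at $0$: the point $0$ is replaced by the circle of directions at $0$. (The blow-up of $\mathbb R^2$ at $0$ is $[0,\infty)\times S^1$ in polar coordinates.) So $Y$ is a compact surface with one boundary circle and interior $S$. Its use is that $S$ is not compact, while finiteness arguments below need compactness.

With $p=(\frac12,\frac12)$, the group $\pi=\pi_1(Y,p)$ is free on the classes $A$ of $t\mapsto(\frac12+t,\frac12)$ and $B$ of $t\mapsto(\frac12,\frac12+t)$, because $S$ retracts by deformation to the union of these two circles. Identify $\pi=F$ by $a\mapsto A$, $b\mapsto B$ and put $\nu_\pi=\nu$. Let $\mathcal B=T^2$ and $X=\mathcal B\times Y$. For an isotopy $f_t$ put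
$$e_t(x,z)=f_t(x+z)-f_t(x),\qquad x\in T^2,\ z\in S.\tag{3}$$
We claim that $e$ extends continuously to $[0,1]\times\mathcal B\times Y\to Y$. For small $z\in\mathbb R^2$ we have $e_t(x,z)=A_t(x,z)z$ with $A_t(x,z)=\int_0^1df_t(x+rz)\,dr$, which is continuous, and $A_t(x,0)=df_t(x)$ is invertible. So for $z=rv$ with $|v|=1$ and $r$ small (uniformly, by compactness) $A_t(x,rv)v\ne0$, and $e_t(x,rv)$ has polar coordinates
$$\big(r\,|A_t(x,rv)v|,\ A_t(x,rv)v/|A_t(x,rv)v|\big).$$
This extends continuously to $r=0$, where the direction $v$ goes to the direction of $df_t(x)v$. Each $e_t(x,\cdot)$ is a continuous bijection of the compact Hausdorff space $Y$, so it is a homeomorphism, and $e_0(x,\cdot)=\mathrm{id}$. For $f=f_1$ put $T_f(x,z)=(f(x),e_1(x,z))$. Both $e_1$ and $T_f$ depend only on $f$.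

**Step 3. The elements $\alpha$.** From here both cases run together. $\nu_\pi$ is a homogeneous quasimorphism with defect $\le D$, and $\pi$ has trivial center (it is free of rank $2$, or a surface group of genus $\ge2$). Let $\tilde Y\to Y$ be the universal cover. Fix $\tilde p$ over $p$ and let $\pi$ act by deck transformations, with $h\in\pi$ taking $\tilde p$ to the end of the lift of $h$ that starts at $\tilde p$. Fix a Borel section $q:Y\to\tilde Y$ with relatively compact image: cover $Y$ by finitely many compact sets with continuous sections and cut them into disjoint Borel pieces.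

**Definition.** For a path $\gamma$ in $Y$ let $\alpha(\gamma)\in\pi$ be such that the lift of $\gamma$ starting at $q(\gamma(0))$ ends at $\alpha(\gamma)\,q(\gamma(1))$.

Then $\alpha$ depends only on the homotopy class rel endpoints, and it is $1$ on constant paths. For concatenations (first $\gamma_1$) we have $\alpha(\gamma_1\gamma_2)=\alpha(\gamma_1)\alpha(\gamma_2)$, because the lift of $\gamma_2$ starting at $\alpha(\gamma_1)q(\gamma_2(0))$ is the translate by $\alpha(\gamma_1)$ of the lift starting at $q(\gamma_2(0))$. If $\gamma$ is a loop at $y$, then $\alpha(\gamma)$ lies in the conjugacy class of its free homotopy class. Indeed, let $\delta$ run from $p$ to $y$, with lift from $\tilde p$ ending at $g\,q(y)$; then the lift of $\delta\gamma\bar\delta$ from $\tilde p$ ends at $g\alpha(\gamma)g^{-1}\tilde p$.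

For $f\in\mathrm{Diff}_0(\Sigma)$ with isotopy $f_t$, $f_1=f$, and $\xi=(x,z)\in X$ (just $\xi=z$ if $g\ge2$), put $\alpha(f;\xi)=\alpha(t\mapsto e_t(\xi))$.

**Lemma 4.** (i) $\alpha(f;\xi)$ does not depend on the isotopy. (ii) For fixed $f$, $\alpha(f;\cdot)$ is Borel and takes finitely many values. (iii) For $f,h\in\mathrm{Diff}_0(\Sigma)$,
$$\alpha(fh;\xi)=\alpha(h;\xi)\,\alpha(f;T_h\xi),\qquad T_{fh}=T_fT_h.\tag{4}$$

*Proof.* By homotopy lifting $e$ lifts to $\tilde e:[0,1]\times\mathcal B\times\tilde Y\to\tilde Y$ with $\tilde e_0(x,\tilde z)=\tilde z$. By uniqueness of path lifts $\tilde e_t(x,\cdot)$ commutes with $\pi$. By definition of $\alpha$,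
$$\tilde e_1(x,q(z))=\alpha(f;\xi)\,q(e_1(\xi)).\tag{5}$$

(i) For two isotopies ending at $f$, the maps $\tilde e_1(x,\cdot)$ and $\tilde e_1'(x,\cdot)$ are lifts of the same homeomorphism of $Y$, so they differ by a deck transformation. Both commute with $\pi$, so this deck transformation is central, hence trivial. Now use (5).

(ii) In (5) the left side lies in the compact set $\tilde e_1(\mathcal B\times\overline{q(Y)})$, and $q(e_1(\xi))$ lies in the compact set $\overline{q(Y)}$. By proper discontinuity only finitely many values of $\alpha$ are possible. The set $\{\alpha(f;\cdot)=\gamma\}$ is where the Borel maps $\tilde e_1(x,q(z))$ and $\gamma q(e_1(\xi))$ agree, so it is Borel.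

(iii) Use the isotopy $h_t$ followed by $f_t\circ h$. For $g=1$ the second part moves the difference along $f_t(h(x+z))-f_t(h(x))=e^f_t(h(x),e^h_1(x,z))=e^f_t(T_h\xi)$, first for $z\in S$ and by continuity for $z\in Y$. For $g\ge2$ the analogue is clear. So (4) follows from multiplicativity of $\alpha$ under concatenation. The second formula is the case of time one. $\square$

**Step 4. The quasimorphism $\mu_\Omega$.** Let $\Omega$ be an area form on $\Sigma$. If $g\ge2$, let $m_\Omega$ be the measure $\Omega$ on $X=\Sigma$. If $g=1$, let $m_\Omega$ be the image of $\Omega\times\Omega$ (off the diagonal, a null set) under $(x,x')\mapsto(x,x'-x)\in T^2\times S\subset X$. In these coordinates $T_f$ is $(x,x')\mapsto(f(x),f(x'))$. So if $f$ preserves $\Omega$, then $T_f$ preserves $m_\Omega$. For $f\in\mathrm{Symp}(\Sigma,\Omega)\cap\mathrm{Diff}_0(\Sigma)$ put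
$$\bar\mu_\Omega(f)=\int_X\nu_\pi(\alpha(f;\xi))\,dm_\Omega(\xi).$$
By (4), $\nu_\pi(\alpha(fh;\xi))$ differs from $\nu_\pi(\alpha(h;\xi))+\nu_\pi(\alpha(f;T_h\xi))$ by at most $D$. Integrating, and using that $T_h$ preserves $m_\Omega$, we get a quasimorphism $\bar\mu_\Omega$ with defect $\le D\,m_\Omega(X)$. Let $\mu_\Omega$ be its homogenization.

## 6. Vanishing on isotopies that fix a copy of $C$

**Step 1. Paths confined to a subsurface.** If $\nu_\pi$ vanishes on the loops of a compact surface $Z$ mapped to $Y$, it should be bounded on all its paths, however long.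

**Lemma 5.** Let $Z$ be a compact connected topological surface (possibly with boundary) and $j:Z\to Y$ continuous, with $\nu_\pi=0$ on $j_*\pi_1(Z)$ (defined up to conjugacy). Then $\sup_c|\nu_\pi(\alpha(j\circ c))|<\infty$ over all paths $c$ in $Z$.

*Proof.* Every point of $Z$ has a neighborhood homeomorphic to a closed disc, so $Z$ is a finite union of closed topological discs $\Delta_i$. Fix $z_0\in Z$, a point $\tilde z_0\in\tilde Y$ over $j(z_0)$, and for each $i$ a path from $z_0$ to a point of $\Delta_i$. For $z\in Z$ let $\tau_z$ be such a path for some $\Delta_i\ni z$, followed by a path in $\Delta_i$ to $z$. The lift of $j\tau_z$ from $\tilde z_0$ ends in a fixed compact set, namely a finite union of images of lifts of the maps $j|_{\Delta_i}$. So it ends at $g(z)\,q(j(z))$ with $g(z)$ in a finite set $\Gamma\subset\pi$.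

Let $c$ run from $z$ to $z'$. The loop $j(\tau_zc\,\bar\tau_{z'})$ lifts from $\tilde z_0$ to a path ending at $h\tilde z_0$ with $\nu_\pi(h)=0$, since $h$ is conjugate into $j_*\pi_1(Z)$. After $\tau_zc$ this lift is at $g(z)\,\alpha(jc)\,q(j(z'))$. On the other hand the lift of $j\tau_{z'}$ from $h\tilde z_0$ ends at $h\,g(z')\,q(j(z'))$, and these points agree. So $\alpha(jc)=g(z)^{-1}h\,g(z')$, and (2) gives $|\nu_\pi(\alpha(jc))|\le2\max_\Gamma|\nu_\pi|+2D$. $\square$

**Step 2. Isotopies fixing $C$ itself.** Now we identify the surface $Z$.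

**Lemma 6.** There is $K_C$ such that for every isotopy $\kappa_t$ of $\Sigma$ with $\kappa_t|_C=\mathrm{id}$ for all $t$, $|\nu_\pi(\alpha(\kappa_1;\xi))|\le K_C$ for all $\xi\in X$ (if $g\ge2$), respectively all $\xi\in T^2\times S$ (if $g=1$).

*Proof for $g\ge2$.* The path $\kappa_t(\xi)$ is constant (if $\xi\in C$; then $\alpha=1$), or it stays in one component of $\Sigma\setminus C$. So it is the image of a path in a component $Z$ of $\Sigma$ cut along $C$. By the choice of $R_a,R_b$, loops in $Z$, pushed into its interior, cross at most one of $R_a,R_b$, and which one depends only on $Z$: if $C=R_b$, they miss $R_b$; if $C$ separates, each side contains only one of the two curves. So $\rho(j_*\pi_1(Z))$ is conjugate into $\langle a\rangle$ or $\langle b\rangle$, and $\nu_\pi=0$ on $j_*\pi_1(Z)$ by Lemma 3(i). Apply Lemma 5 to the at most two surfaces $Z$.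

*Proof for $g=1$.* Let $\xi=(x,x'-x)$ with $x\ne x'$. Lift $x,x'$ to $\mathbb R^2$ with second coordinates in $[0,1)$. Since $\kappa_t$ fixes $C_0$ pointwise and preserves $T^2\setminus C_0$, the lifted paths of $\kappa_t(x)$ and $\kappa_t(x')$ keep second coordinates in $[0,1)$. Since $\kappa_t(x)\ne\kappa_t(x')$, their difference is never in $\mathbb Z^2$. So $\kappa_t(x')-\kappa_t(x)$ lifts to a path in the open set $(\mathbb R\times(-1,1))\setminus(\mathbb Z\times\{0\})$.

Let $\hat{\mathbb R}^2\to Y$ be the blow-up of $\mathbb R^2$ at $\mathbb Z^2$, a covering with group $\mathbb Z^2$. Let $Z$ be the closure in $\hat{\mathbb R}^2/(\mathbb Z\times0)$ of the image of $(\mathbb R\times(-1,1))\setminus(\mathbb Z\times\{0\})$, and $j:Z\to Y$ the restriction of the covering $\hat{\mathbb R}^2/(\mathbb Z\times0)\to Y$. Thus $Z$ is the annulus $\mathbb R/\mathbb Z\times[-1,1]$ with the interior point $(0,0)$ replaced by the full circle of directions, and each boundary point $(0,\pm1)$ replaced by the closed half-circle of directions pointing into the annulus. Near such a half-circle polar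 coordinates give the model $[0,\epsilon)\times[\text{closed interval of length }\pi]$. So $Z$ is a compact topological surface with boundary, a pair of pants. It is homotopy equivalent to its interior, the open annulus minus $(0,0)$. The path $e_t(\xi)$ is the image under $j$ of a path in $Z$.

The interior of $Z$ retracts by deformation to the circles at heights $\pm\frac12$ joined by the segment $\{\frac12\}\times[-\frac12,\frac12]$. So $\pi_1(Z,p)$ is free on the horizontal loop at height $\frac12$ and the loop that descends along $\{x_1=\frac12\}$ to height $-\frac12$, goes once around horizontally, and returns. Their images in $\pi$ are $A$ and $B^{-1}AB$. Hence $j_*\pi_1(Z,p)=B^{-1}\langle A,BAB^{-1}\rangle B$, where $\nu$ vanishes by Lemma 3(i). Apply Lemma 5. $\square$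

**Step 3. Isotopies fixing $f(C)$.** Lemma 6 is applied to all powers at once, and the conjugating map $f$ costs only a constant that homogenization removes.

**Lemma 7.** Let $f\in\mathrm{Diff}_0(\Sigma)$ and let $\kappa_t$ be an isotopy fixing $f(C)$ pointwise for all $t$, with $\kappa=\kappa_1$ preserving $\Omega$. Then $\mu_\Omega(\kappa)=0$.

*Proof.* Let $\kappa'=f^{-1}\kappa f$. For $n\ge1$, $\kappa'^n$ is the end of the isotopy $(f^{-1}\kappa_tf)^n$, which fixes $C$ pointwise. Since $\kappa^n=f\kappa'^nf^{-1}$, the rule (4), valid on all of $\mathrm{Diff}_0$, gives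
$$\alpha(\kappa^n;\xi)=\alpha(f^{-1};\xi)\;\alpha(\kappa'^n;T_{f^{-1}}\xi)\;\alpha(f;T_{\kappa'^nf^{-1}}\xi).$$
The outer factors lie in finite sets independent of $n$, by Lemma 4(ii). The middle factor has $|\nu_\pi|\le K_C$ by Lemma 6; for $g=1$ this holds for $\xi\in T^2\times S$, which has full measure and is invariant under all $T_f$. So $|\nu_\pi(\alpha(\kappa^n;\xi))|$ is bounded uniformly in $n$ and in $\xi$ on a set of full measure. Hence $\bar\mu_\Omega(\kappa^n)$ is bounded in $n$, and $\mu_\Omega(\kappa)=0$. $\square$

Note that $f$ need not preserve any area form here: the cocycle is topological, and only the integration uses $\Omega$.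

## 7. A Hamiltonian diffeomorphism that spells $w$

The plan: move a small disc along loops so that it spells the word $w$, then put so much area on that disc that nothing else matters.

**Step 1. The map $\phi_0$.** We choose an area form $\Omega_0$, positive for the orientation of $\omega$, discs $D_i$, and $\Omega_0$-symplectic flows $P_a^t,P_b^t$.

For $g=1$ let $\Omega_0=dx_1\wedge dx_2$. Let $\eta:\mathbb R/\mathbb Z\to[0,1]$ be smooth, $\eta=1$ on $[\frac18,\frac38]$, supported in $(0,\frac12)$. Put
$$P_a^t(x_1,x_2)=(x_1+t\,\eta(x_2),x_2),\qquad P_b^t(x_1,x_2)=(x_1,x_2+t\,\eta(x_1)).$$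
Let $D_1\subset(\frac18,\frac38)^2$ and $D_2\subset(\frac58,\frac78)^2$ be smooth closed discs. Both flows fix $D_2$ pointwise, and on $D_1$ they are the translations by $(t,0)$ and $(0,t)$. In particular $P_a^1=P_b^1=\mathrm{id}$ on $D_1\cup D_2$.

For $g\ge2$ let $\Omega_0=\omega$. Cut $\Sigma$ along $R_a\cup R_b$ to get a connected surface. Join the two copies of a point of $R_a$ in it by a simple arc, which may be moved through $p$ by a diffeomorphism supported in the interior. Closing up, we get a simple closed curve $\ell_a$ through $p$ that crosses $R_a$ exactly once, positively after orienting it, and misses $R_b$. Likewise let $\ell_b$ pass through $p$, cross $R_b$ exactly once, positively, and miss $R_a$. So $\rho([\ell_a])=a$ and $\rho([\ell_b])=b$. A neighborhood of $\ell_a$ has coordinates $(\vartheta,\varrho)\in\mathbb R/\mathbb Z\times(-\epsilon,\epsilon)$ with $\Omega_0=\pm d\vartheta\wedge d\varrho$ and $\ell_a=\{\varrho=0\}$ oriented by $\vartheta$: start with any coordinates $(\vartheta,y)$ with $\ell_a=\{y=0\}$, write $\Omega_0=k\,d\vartheta\wedge dy$, and put $\varrho=\int_0^y|k|\,dy$.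 Let $P_a^t(\vartheta,\varrho)=(\vartheta+t\,\eta(\varrho),\varrho)$ with $\eta$ compactly supported and $\eta=1$ near $0$, extended by the identity. Define $P_b^t$ similarly. Let $D_1$ be a small smooth closed disc around $p$ on which $P_a^1=P_b^1=\mathrm{id}$. There is no $D_2$.

Write $w=l_1\cdots l_L$ with $l_i\in\{a^{\pm1},b^{\pm1}\}$, put $P_{a^{-1}}^t=P_a^{-t}$, $P_{b^{-1}}^t=P_b^{-t}$, and
$$\phi_0=P^1_{l_L}\circ\cdots\circ P^1_{l_1},$$
with the isotopy $\phi_0^{(t)}$ obtained by concatenation: first $P^t_{l_1}$, then $P^t_{l_2}P^1_{l_1}$, and so on.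

Let $\beta_i\ge0$ be a $2$-form supported in $\mathrm{int}\,D_i$ with $\int\beta_i=1$. Put $\beta=\beta_1+\beta_2$ if $g=1$, $\beta=\beta_1$ if $g\ge2$, and $\Omega_s=\Omega_0+s\beta$ for $s\ge0$. These are area forms. Each $P_a^1,P_b^1$ preserves $\Omega_0$. It is the identity on the $D_i$ and maps the complement of $\bigcup D_i$, where $\beta=0$, to itself. So it preserves $\beta$. Hence
$$P_a^1,\ P_b^1,\ \phi_0\ \text{ preserve }\Omega_s\text{ for every }s\ge0.\tag{6}$$
The isotopies $P_a^t,P_b^t$ do not preserve $\Omega_s$ at intermediate times when $s>0$. This is the one difficulty of the next step.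

**Step 2. $\phi_0$ is Hamiltonian for $\Omega_s$.** A single $P_a^1$ need not be Hamiltonian: on the torus with $\Omega_0$ its flow sweeps area $\pm\int\eta\ne0$ over a vertical loop. The exponent sums of $w$ are zero to make such areas cancel. We need two tools.

**Lemma 8 (parametric Moser).** If $f_t$ is an isotopy with $f_1^*\Omega=\Omega$, then $f_t$ is homotopic rel endpoints, through isotopies, to an $\Omega$-symplectic isotopy.

*Proof.* $f_t^*\Omega-\Omega$ is exact. Let $\sigma_t=d^*\mathcal G(f_t^*\Omega-\Omega)$ with $\mathcal G$ the Green operator of a fixed metric. It is a primitive of $f_t^*\Omega-\Omega$, smooth in $t$, and $\sigma_0=\sigma_1=0$. The forms $\Omega^{r,t}=\Omega+r(f_t^*\Omega-\Omega)$, $r\in[0,1]$, are convex combinations of area forms of the same orientation, hence area forms. Let $\iota_{X_{r,t}}\Omega^{r,t}=-\sigma_t$ and integrate in $r$ to get diffeomorphisms $g_{r,t}$, smooth in $(r,t)$, with $g_{0,t}=\mathrm{id}$ and $g_{r,0}=g_{r,1}=\mathrm{id}$. Since $\partial_r(g_{r,t}^*\Omega^{r,t})=g_{r,t}^*(d\iota_{X_{r,t}}\Omega^{r,t}+d\sigma_t)=0$, we have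 $g_{r,t}^*\Omega^{r,t}=\Omega$. Then $f_tg_{r,t}$ is the required homotopy: $(f_tg_{1,t})^*\Omega=g_{1,t}^*\Omega^{1,t}=\Omega$. $\square$

For an isotopy $f_t$ with $f_1^*\Omega=\Omega$ and a loop $\ell$, let
$$\mathcal A_\Omega(f_t;\ell)=\int_{[0,1]\times S^1}v^*\Omega,\qquad v(t,\vartheta)=f_t(\ell(\vartheta)),$$
be the swept area. If $f_t$ is symplectic, this is, up to sign, its flux on $\ell$.

**Lemma 9.** Let all end maps below preserve $\Omega$.

1. $\mathcal A_\Omega(f_t;\ell)$ is unchanged under homotopies of $f_t$ rel endpoints.
2. It depends only on the homology class of $\ell$.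
3. For $f_t$ followed by $h_t\circ f_1$ it is $\mathcal A_\Omega(f_t;\ell)+\mathcal A_\Omega(h_t;\ell)$.
4. For a flow $P^t$ with $P^1$ preserving $\Omega$, $\mathcal A_\Omega(P^{-t};\ell)=-\mathcal A_\Omega(P^t;\ell)$.

*Proof.* (1) Apply Stokes to the homotopy on $[0,1]\times[0,1]\times S^1$. On the faces $t=0,1$ the map factors through $S^1$, so $\Omega$ pulls back to $0$ there. (2) Let $\ell-\ell'=\partial N$ with a smooth $2$-chain $N$. Stokes for $(t,y)\mapsto f_t(N(y))$ on $[0,1]\times N$ gives $0=\int_Nf_1^*\Omega-\int_N\Omega\mp\big(\mathcal A_\Omega(f_t;\ell)-\mathcal A_\Omega(f_t;\ell')\big)$, and the first two terms cancel since $f_1^*\Omega=\Omega$. (3) The second part sweeps $\mathcal A_\Omega(h_t;f_1(\ell))$, and $f_1(\ell)$ is homotopic to $\ell$; use (2). (4) $P^t$ followed by $P^{-t}P^1=P^{1-t}$ runs back the way it came, so it sweeps total area $0$; use (3). $\square$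

**Lemma 10.** $\phi_0\in\mathrm{Ham}(\Sigma,\Omega_s)$ for every $s\ge0$.

*Proof.* By (6) we may use Lemma 9 with $\Omega=\Omega_s$ for each letter of $w$, although the letters' isotopies are not $\Omega_s$-symplectic. Parts 3 and 4 give, for every loop $\ell$,
$$\mathcal A_{\Omega_s}(\phi_0^{(t)};\ell)=\epsilon_a\,\mathcal A_{\Omega_s}(P_a^t;\ell)+\epsilon_b\,\mathcal A_{\Omega_s}(P_b^t;\ell)=0,$$
where $\epsilon_a=\epsilon_b=0$ are the exponent sums of $w$. By Lemma 8, $\phi_0^{(t)}$ is homotopic rel endpoints to an $\Omega_s$-symplectic isotopy. By part 1 this isotopy has zero flux. By Banyaga's theorem a symplectic isotopy with zero flux ends at a Hamiltonian diffeomorphism (McDuff–Salamon, *Introduction to Symplectic Topology*, §10.2). $\square$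

**Step 3. $\mu_{\Omega_s}(\phi_0)\neq0$ for large $s$.** We can compute the contribution of points in the discs; all others we can only bound. That is why the area is concentrated on the discs.

**Lemma 11.** $\mu_{\Omega_s}(\phi_0)>0$ for all sufficiently large $s$.

*Proof.* Put $c=\max_\xi|\nu_\pi(\alpha(\phi_0;\xi))|+D$. It does not depend on $s$, because $\alpha(\phi_0;\cdot)$ does not. By (4), $\alpha(\phi_0^n;\xi)=\prod_{k=0}^{n-1}\alpha(\phi_0;T_{\phi_0}^k\xi)$, so (2) gives
$$|\nu_\pi(\alpha(\phi_0^n;\xi))|\le cn\quad\text{for all }\xi\text{ and }n\ge1.\tag{7}$$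
If $T_{\phi_0}\xi=\xi$, then $\alpha(\phi_0^n;\xi)=\alpha(\phi_0;\xi)^n$, so
$$\tfrac1n\nu_\pi(\alpha(\phi_0^n;\xi))=\nu_\pi(\alpha(\phi_0;\xi)).\tag{8}$$

*Case $g\ge2$.* For $\xi\in D_1$ we have $\phi_0(\xi)=\xi$. Moving $\xi$ to $p$ inside $D_1$, we see that the loop $\phi_0^{(t)}(\xi)$ is freely homotopic to $\phi_0^{(t)}(p)$. Since $P_a^t(p)$ and $P_b^t(p)$, $0\le t\le1$, run once along $\ell_a$ and $\ell_b$, the latter loop is $w(\ell_a,\ell_b)$, whose image under $\rho$ is $w$. So $\nu_\pi(\alpha(\phi_0;\xi))=\nu(w)=1$. In $\mu_{\Omega_s}(\phi_0)=\lim_n\frac1n\int\nu_\pi(\alpha(\phi_0^n;\xi))\,d\Omega_s(\xi)$ the part $s\beta_1$ contributes exactly $s$ by (8), and the part $\Omega_0$ at most $c\,\Omega_0(\Sigma)$ by (7). So $|\mu_{\Omega_s}(\phi_0)-s|\le c\,\Omega_0(\Sigma)$.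

*Case $g=1$.* Consider the part $s^2\beta\otimes\beta$ of $\Omega_s\otimes\Omega_s$, i.e. pairs $x\ne x'$ in $D_1\cup D_2$. The points $\xi=(x,x'-x)$ are fixed by $T_{\phi_0}$, so (8) applies.

- $x,x'$ in the same $D_i$. At each time both points are translated by the same vector ($i=1$) or both are fixed ($i=2$), so $e_t(\xi)$ is constant and $\alpha=1$. Contribution $0$.
- $x\in D_2$, $x'\in D_1$. Then $x'-x\in(\frac14,\frac34)^2$ mod $\mathbb Z^2$, a contractible subset of $S$ containing $p$. The point $x$ rests. A letter $a$ (resp. $b$) of $w$ moves $x'-x$ by $(t,0)$ (resp. $(0,t)$), $0\le t\le1$, along a loop that stays in $S$. Moving $x'-x$ to $p$ inside the square turns these loops into $A$ (resp. $B$). So $\alpha(\phi_0;\xi)$ is conjugate to $w(A,B)$. Contribution $s^2\nu(w)=s^2$.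
- $x\in D_1$, $x'\in D_2$. Again $x'-x\in(\frac14,\frac34)^2$ mod $\mathbb Z^2$, but now $x$ moves and $x'$ rests, so the motions of $x'-x$ are reversed. So $\alpha(\phi_0;\xi)$ is conjugate to $w(A^{-1},B^{-1})$, that is, to $\iota(w)$ evaluated at $A,B$. Contribution $s^2\nu(\iota(w))=0$.

Since $\Omega_0(T^2)=1$ and $\int\beta=2$, the remaining part of $\Omega_s\otimes\Omega_s$ has mass $(1+2s)^2-4s^2=1+4s$, and by (7) it contributes at most $c(1+4s)$. So $|\mu_{\Omega_s}(\phi_0)-s^2|\le c(1+4s)$. $\square$

**Step 4. Back to $\omega$: proof of Proposition 2.** Fix $s$ as in Lemma 11, and let $\lambda>0$ be such that $\lambda\Omega_s$ and $\omega$ have equal total area. Scaling Hamiltonians, $\mathrm{Ham}(\Sigma,\lambda\Omega_s)=\mathrm{Ham}(\Sigma,\Omega_s)$. By Moser's theorem there is $G\in\mathrm{Diff}_0(\Sigma)$ with $G^*\omega=\lambda\Omega_s$. Put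
$$\phi=G\phi_0G^{-1}\in\mathrm{Ham}(\Sigma,\omega),\qquad\mu(f)=\mu_{\Omega_s}(G^{-1}fG).$$
Then $\mu$ is a homogeneous quasimorphism on $\mathrm{Ham}(\Sigma,\omega)$ and $\mu(\phi)=\mu_{\Omega_s}(\phi_0)\ne0$. If $\theta$ is the end of a Hamiltonian isotopy $\theta_t$ fixing $f(C)$ pointwise, then $G^{-1}\theta_tG$ fixes $(G^{-1}f)(C)$ pointwise, $G^{-1}f\in\mathrm{Diff}_0(\Sigma)$, and $G^{-1}\theta G$ preserves $\Omega_s$. So $\mu(\theta)=0$ by Lemma 7. This proves Proposition 2, hence Theorem A. $\square$

## 8. Jordan curves that are only continuous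

The question does not say that $C$ is smooth. Let $C$ be a continuous noncontractible Jordan curve and $\psi(U)\cap C=\emptyset$ with $\psi\in\mathrm{Ham}(\Sigma)$. Let $K\subset U$ be compact. The Jordan curve $\psi^{-1}(C)\subset\Sigma\setminus K$ has an open annular neighborhood in $\Sigma\setminus K$ of which it is a core (tameness of Jordan curves in surfaces). That annulus is diffeomorphic to $S^1\times\mathbb R$, so it contains a smooth simple closed curve homotopic in it to $\psi^{-1}(C)$, hence homotopic in $\Sigma$ to $C$. Let $C'$ be any smooth simple closed curve homotopic to $C$ (we have just found one). Homotopic noncontractible smooth simple closed curves on $\Sigma$ are ambient isotopic (Baer, Epstein). So the curve found in $\Sigma\setminus K$ is $f(C')$ with $f\in\mathrm{Diff}_0(\Sigma)$. As $K$ was arbitrary, $U\in\mathcal W_{C'}$, and Theorem A for $C'$ applies to $U$. The answer is again yes.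

## 9. Complements that fit into small discs: proof of Theorem B

If $U=\Sigma$, then $\|\phi\|_U\le1$. Assume $\Sigma\setminus U\ne\emptyset$. Lemma 1 already cuts every $\phi$ into two factors, each supported off a disc. It remains to see that a set $\Sigma\setminus E$ can be pushed into $U$. For this we move discs instead of points.

**Lemma 12.** If $D,E'\subset\Sigma$ are smooth closed discs of equal area, there is $\psi\in\mathrm{Ham}(\Sigma)$ with $\psi(D)=E'$.

*Proof.* First we find a symplectic map, then we correct its flux. By the disc theorem there is $F\in\mathrm{Diff}_0(\Sigma)$ with $F(D)=E'$. Put $\omega'=F_*\omega$. Then $\int_{E'}\omega'=\int_D\omega=\int_{E'}\omega$ and $\int_\Sigma\omega'=\int_\Sigma\omega$. Write $\omega'-\omega=d\sigma_0$. Since $\int_{\partial E'}\sigma_0=\int_{E'}(\omega'-\omega)=0$, the restriction of $\sigma_0$ to $\partial E'$ is $dh$ for a function $h$ on $\partial E'$. Extend $h$ to $\Sigma$. Then $\sigma=\sigma_0-dh$ is still a primitive, and it pulls back to $0$ on $\partial E'$. Let $\omega_r=\omega+r(\omega'-\omega)$ and $\iota_{X_r}\omega_r=-\sigma$.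 At a point of $\partial E'$ with tangent vector $\tau$ we have $\omega_r(X_r,\tau)=-\sigma(\tau)=0$, so $X_r$ is tangent to $\partial E'$. Its flow $g_r$ satisfies $g_r^*\omega_r=\omega$ and preserves $E'$. So $G=g_1^{-1}\in\mathrm{Diff}_0(\Sigma)$ satisfies $G(E')=E'$ and $G_*\omega'=g_1^*\omega'=\omega$. Hence $\psi_0=GF\in\mathrm{Diff}_0(\Sigma)$ is symplectic and $\psi_0(D)=E'$.

By Lemma 8, $\psi_0$ is the end of a symplectic isotopy. Every class in $H^1(\Sigma;\mathbb R)$ has a closed representative vanishing near $E'$, because a closed form is exact near a disc and the primitive can be cut off. The corresponding symplectic flow fixes $E'$ pointwise and has that flux at time one (up to sign convention). Composing $\psi_0$ with such a map, we make the flux zero. By Banyaga's theorem we obtain $\psi\in\mathrm{Ham}(\Sigma)$ with $\psi(D)=E'$. $\square$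

*Proof of Theorem B.* Let $E\subset\Sigma$ be any smooth closed disc. We claim $\Sigma\setminus E\in\mathcal U_U$. By hypothesis there is a smooth closed disc $D$ with $\Sigma\setminus U\subset\mathrm{int}\,D$ and area smaller than that of $E$. Choose a smooth closed disc $E'\subset E$ with the area of $D$ (shrink $E$ concentrically) and, by Lemma 12, $\psi\in\mathrm{Ham}(\Sigma)$ with $\psi(E')=D$. Then
$$\psi(\Sigma\setminus E)\subset\psi(\Sigma\setminus E')=\Sigma\setminus D\subset U,$$
which proves the claim. So every $\theta\in\mathrm{Ham}(\Sigma\setminus E)$ has $\|\theta\|_U\le1$. Now Lemma 1 writes any $\phi\in\mathrm{Ham}(\Sigma)$ as $\theta\theta'$ with $\theta\in\mathrm{Ham}(\Sigma\setminus E_2)$ and $\theta'\in\mathrm{Ham}(\Sigma\setminus E_1)$, so $\|\phi\|_U\le2$. A bi-Lipschitz $I$ would give $K^{-1}|m-n|\le2$ for all $m,n$, which is impossible. $\square$
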